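# Periods of periodic orbits in special $\alpha$-limit sets of interval maps

## 1. Pulling a point back around a loop of intervals

Throughout, "map" means continuous map and $f:[0,1]\to[0,1]$ is a map. What is said about $f$ in this section holds, with the same proofs, for a map of any compact interval into itself, and we shall use it in that generality.

The proof turns on one construction: take a closed chain of intervals, each stretched by $f$ over the next, and pull a point back around the chain again and again, always choosing the leftmost preimage. We set it up first and then say what it is for.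

**Definition (signed covering).** For nondegenerate compact intervals $K=[a,b]$ and $L=[c,d]$ write $K\to L$ with sign $+$ if $f(a)\le c$ and $f(b)\ge d$, and with sign $-$ if $f(a)\ge d$ and $f(b)\le c$. A *loop* is a chain $K_0\to K_1\to\dots\to K_\ell=K_0$ with $\ell\ge 1$; its sign $\sigma$ is the product of the $\ell$ signs.

If $K\to L$ then $f(K)\supseteq L$. The definition also records which end of $K$ goes to which side of $L$, and this extra bit decides everything below.

**Lemma 1 (tightening).** Let $K_0\to K_1\to\dots\to K_\ell=K_0=[a,b]$ be a loop of sign $\sigma$. There is an interval $K'=[a',b']\subseteq K_0$ with $f^i(K')\subseteq K_i$ for $0\le i\le \ell$, $f^\ell(K')=K_0$, and $f^\ell(a')=a$, $f^\ell(b')=b$ if $\sigma=+$, respectively $f^\ell(a')=b$, $f^\ell(b')=a$ if $\sigma=-$. In particular $f^\ell$ has a fixed point $w\in K'$, and it follows the loop: $f^i(w)\in K_i$ for $0\le i\le\ell$.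

**Proof.** *One edge.* Let $K=[a,b]\to L=[c,d]$ with sign $+$. Since $f(a)\le c<d\le f(b)$, the number $r=\min\{t\in K: f(t)=d\}$ exists, and since $f(a)\le c<d=f(r)$, so does $l=\max\{t\in[a,r]: f(t)=c\}$. On $(l,r)$ the map $f$ takes neither the value $c$ nor the value $d$, and $f(l)=c$, $f(r)=d$. Hence $f([l,r])=[c,d]$, with left end to left end and right end to right end. For sign $-$ take $r=\min\{t\in K:f(t)=c\}$ and $l=\max\{t\in[a,r]:f(t)=d\}$; then $f([l,r])=[c,d]$ with the ends exchanged.

*The loop.* Put $L_\ell=K_0$. Suppose $L_{i+1}\subseteq K_{i+1}$ is already chosen. Then $K_i\to L_{i+1}$ with the same sign as $K_i\to K_{i+1}$, because $L_{i+1}$ is a subinterval of $K_{i+1}$. By the first part there is $L_i\subseteq K_i$ with $f(L_i)=L_{i+1}$, ends going to ends, in order or exchanged according to the sign. Then $K'=L_0$ works. Finally $f^\ell(t)-t$ takes values $\le 0$ and $\ge 0$ at the two ends of $K'$, in some order, because $f^\ell$ sends them to the two ends of $K_0\supseteq K'$; so it has a zero in $K'$. $\square$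

Now fix such a loop and $K'$, put $\Phi=f^\ell$, and define
$$\theta:K_0\to K',\qquad \theta(y)=\min\{t\in K':\Phi(t)=y\}.$$
Starting from any $y_0\in K_0$ put $y_{n+1}=\theta(y_n)$, so $\Phi(y_{n+1})=y_n$. We shall see that for $\sigma=+$ the sequence is monotone and so converges, and that for $\sigma=-$ its even and odd parts are monotone. The limits are periodic points reached by going *backward*. Here are the words for that.

**Definition (backward branch, special $\alpha$-limit set).** A *backward orbit branch* of $x$ is a sequence $(x_n)_{n\ge0}$ with $x_0=x$ and $f(x_{n+1})=x_n$ for all $n$. Its $\alpha$-limit set is the set of limits of convergent subsequences of $(x_n)$. The *special $\alpha$-limit set* $s\alpha(x)=s\alpha(x,f)$ is the union of the $\alpha$-limit sets of all backward orbit branches of $x$.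

If $x_{n_k}\to w$, then $x_{n_k-1}=f(x_{n_k})\to f(w)$. So the $\alpha$-limit set of a branch, and hence $s\alpha(x)$, is mapped into itself by $f$. In particular $s\alpha(x)$ contains the whole orbit of each of its periodic points.

**Lemma 2 (pull-back).** Let $K_0\to K_1\to\dots\to K_\ell=K_0$ be a loop of sign $\sigma$, and suppose $x\in f^m(K_0)$ for some $m\ge0$.

(a) If $\sigma=+$, there is $w\in K_0\cap s\alpha(x)$ with $f^\ell(w)=w$ and $f^i(w)\in K_{i\bmod \ell}$ for all $i\ge0$.

(b) If $\sigma=-$, there is $w\in K_0\cap s\alpha(x)$ with $f^{2\ell}(w)=w$ and $f^i(w)\in K_{i\bmod \ell}$ for all $i\ge0$.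

**Proof.** Choose $y_0\in K_0$ with $f^m(y_0)=x$ and form $(y_n)$ as above. The sequence $(y_n)$ is a subsequence of a backward branch of $x$, namely
$$x,\ f^{m-1}(y_0),\dots,f(y_0),\ y_0,\ f^{\ell-1}(y_1),\dots,f(y_1),\ y_1,\ f^{\ell-1}(y_2),\dots$$
so its limit points lie in $s\alpha(x)$. Also $y_n\in K'$ for $n\ge1$, and $K'$ is closed.

(a) Let $y<y'$ in $K_0$. Then $\Phi(a')=a\le y<y'=\Phi(\theta(y'))$, so $\Phi(t)=y$ has a solution in $[a',\theta(y'))$, and therefore $\theta(y)<\theta(y')$. Thus $\theta$ is increasing, so $(y_n)$ is monotone (if $y_1\ge y_0$ then $y_2\ge y_1$, and so on; likewise for $\le$). It converges to some $w\in K'$, and $\Phi(w)=\lim\Phi(y_{n+1})=\lim y_n=w$. Since $f^i(K')\subseteq K_i$ for $0\le i\le \ell$ and $f^\ell(w)=w$, the itinerary is as claimed.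

(b) Let $y<y'$ in $K_0$. Then $\Phi(\theta(y))=y<y'\le b=\Phi(a')$, so $\Phi(t)=y'$ has a solution in $[a',\theta(y))$, and $\theta(y')<\theta(y)$. Thus $\theta$ is decreasing and $\theta^2$ is increasing. So $y_{2n}\to w$ and $y_{2n+1}\to w'$ monotonically, with $w,w'\in K'$. By continuity $\Phi(w')=w$ and $\Phi(w)=w'$, so $\Phi^2(w)=w$. As both $w$ and $w'$ lie in $K'$, the itinerary of $w$ goes around the loop twice. $\square$

Lemma 1 gives a fixed point of $f^\ell$ for either sign. Lemma 2 gives a point *of $s\alpha(x)$*, but for sign $-$ it controls only $f^{2\ell}$. The next example shows that this loss is real. Its two maps will serve again in Section 7.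

**Example 1.** On $[\frac13,\frac23]$ let $c_0$ be affine with $c_0(\frac13)=\frac79$, $c_0(\frac23)=0$ (slope $-\frac73$, fixed point $\frac7{15}$). Let $c_1$ be piecewise linear through $(\frac13,\frac79),(\frac49,\frac59),(\frac59,\frac49),(\frac23,0)$, with slopes $-2,-1,-4$. Write $D=[\frac49,\frac59]$. On $D$ we have $c_1(t)=1-t$, so $c_1(D)=D$ and $\{\frac49,\frac59\}$ is a 2-cycle. For $t\in[\frac13,\frac49)$ we get $c_1(t)-\frac59=2(\frac49-t)$, and for $t\in(\frac59,\frac23]$ we get $\frac49-c_1(t)=4(t-\frac59)$. Hence
$$t\in[\tfrac13,\tfrac23]\setminus D\ \Longrightarrow\ c_1(t)\notin D\ \text{ and }\ \operatorname{dist}(c_1(t),D)\ge2\operatorname{dist}(t,D).\tag{1}$$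
For $\varepsilon\in\{0,1\}$ let $f_\varepsilon$ be $\frac79$ on $[0,\frac13]$, $c_\varepsilon$ on $[\frac13,\frac23]$ and $0$ on $[\frac23,1]$. With $K=[\frac13,\frac23]$ we have $f_\varepsilon(\frac13)\ge\frac23$ and $f_\varepsilon(\frac23)\le\frac13$, so $K\to K$ with sign $-$. Each $y\in(0,\frac79)$ has exactly one preimage, $c_\varepsilon^{-1}(y)\in(\frac13,\frac23)$. So $x=\frac23$ has exactly one backward branch, $x_{n+1}=c_\varepsilon^{-1}(x_n)$.

For $\varepsilon=0$ the inverse contracts by $\frac37$, the branch converges to $\frac7{15}$, and $s\alpha(\frac23)=\{\frac7{15}\}$. For $\varepsilon=1$, since $\frac23\notin D=c_1(D)$, no $x_n$ lies in $D$, and by (1) the distance of $x_n$ to $D$ at least halves at each step. So the limit points lie in $\{\frac49,\frac59\}$; there is at least one, and by invariance both occur: $s\alpha(\frac23)=\{\frac49,\frac59\}$. The map $f_1$ has the fixed point $\frac12$, but it sits inside $D$, which is mapped onto itself and never reaches $\frac23$.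

## 2. Which sets of periods can $s\alpha(x)$ carry?

The pull-back is a tool for the following problem. A periodic orbit has period $n$ if it consists of exactly $n$ points, and $\mathbb N$ is the set of positive integers. For which subsets $A\subseteq\mathbb N$ is there a map $f:[0,1]\to[0,1]$ and a point $x$ such that $A$ is the set of periods of all periodic orbits of $f$ contained in $s\alpha(x)$? The problem comes from Jana Hantáková and Samuel Roth, "On backward attractors of interval maps", arXiv:2007.10883 (2020).

For $\Lambda\subseteq[0,1]$ let $A_\Lambda$ be the set of periods of periodic orbits contained in $\Lambda$. We want the possible sets $A_{s\alpha(x)}$. Example 1 gives $\{1\}$ and $\{2\}$. The constant map $f\equiv0$ with $x=1$ gives $\emptyset$, since $1$ has no preimage and hence no backward branch.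

**Definition ($\alpha$-limit set).** $\alpha(x)$ is the set of all $y$ such that for every neighborhood $U$ of $y$ and every $N$ there is $m\ge N$ with $x\in f^m(U)$.

This set is closed: a neighborhood of a limit of points of $\alpha(x)$ is a neighborhood of one of them. If $x_{n_k}\to y$ along a branch, then $f^{n_k}(x_{n_k})=x$ shows $y\in\alpha(x)$. So $s\alpha(x)\subseteq\overline{s\alpha(x)}\subseteq\alpha(x)$. In Example 1, $f_\varepsilon^{-m}(\frac23)$ is the single point $x_m$, so there $\alpha(\frac23)=s\alpha(\frac23)$.

The *Sharkovsky order* is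
$$3\rhd5\rhd7\rhd\dots\rhd2\cdot3\rhd2\cdot5\rhd\dots\rhd4\cdot3\rhd4\cdot5\rhd\dots\ \dots\rhd8\rhd4\rhd2\rhd1,$$
and $\mathrm{Sh}(s)=\{s\}\cup\{t:s\rhd t\}$. For example $\mathrm{Sh}(3)=\mathbb N$, and for odd $q\ge3$ the set $\mathrm{Sh}(q)$ consists of $1$, all even numbers and all odd numbers $\ge q$.

**Theorem 1.** $A=A_{s\alpha(x)}$ for some map $f:[0,1]\to[0,1]$ and some $x$ if and only if one of the following holds.

* **(I)** $A\subseteq\{1,2,4,8,\dots\}$, and whenever $2^k\in A$ and $0\le j<k$, at least one of $2^j,2^{j+1}$ is in $A$. (So $A=\emptyset$ is allowed.)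
* **(II)** $A=\mathrm{Sh}(2^kq)\setminus\{2^j:j\in M\}$ with $k\ge0$, $q\ge3$ odd, and $M\subseteq\{0,1,\dots,k+2\}$ containing no two consecutive integers.

For example, the sets $A\ni3$ are exactly $\mathbb N$, $\mathbb N\setminus\{1\}$, $\mathbb N\setminus\{2\}$, $\mathbb N\setminus\{4\}$ and $\mathbb N\setminus\{1,4\}$. The sets of type (I) with largest element $4$ are $\{4,1\}$, $\{4,2\}$, $\{4,2,1\}$; in particular $\{4\}$ does not occur.

**Theorem 2.**

1. (Necessity.) For all $f,x$ and every $\Lambda$ with $s\alpha(x)\subseteq\Lambda\subseteq\alpha(x)$, the set $A_\Lambda$ satisfies (I) or (II).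
2. (Sufficiency.) For every $A$ as in (I) or (II) there are $f,x$ with $A_{s\alpha(x)}=A_{\alpha(x)}=A$. So the answer is the same for $s\alpha(x)$, $\overline{s\alpha(x)}$ and $\alpha(x)$. If $A\ne\emptyset$ has a $\rhd$-first element $s$, one can take $f$ piecewise linear and $x$ periodic of period $s$.
3. (Forcing.) If $s=2^kq$ ($q\ge3$ odd) and $s\in A_{\alpha(x)}$, then $t\in A_{s\alpha(x)}$ for every $t$ with $s\rhd t$ and $t\notin\{1,2,4,\dots,2^{k+2}\}$. Each of these $k+3$ excluded values can be missing.
4. (Counting.) With $F_1=F_2=1$ and $F_n$ the Fibonacci numbers: exactly $F_{k+2}$ sets $A$ have first element $2^k$, and exactly $F_{k+5}$ have first element $2^kq$, for each odd $q\ge3$.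

Theorem 1 follows from parts 1 (with $\Lambda=s\alpha(x)$) and 2 of Theorem 2.

## 3. Gaps of a periodic orbit, and where the classical argument stops

A first guess comes from Sharkovsky's theorem: a map with an orbit of period $s$ has orbits of all periods in $\mathrm{Sh}(s)$. So one might hope that $A$ is always $\emptyset$, some $\mathrm{Sh}(s)$, or the set of all powers of $2$. The set $\{2\}$ from Example 1 refutes this. It is useful to see where the usual loop argument breaks. One takes an orbit $P$, draws an arrow from one interval between adjacent points of $P$ to another when the images of the endpoints of the first span the second, and gets a periodic point from each loop by Lemma 1. To place this point in $s\alpha(x)$ by Lemma 2 we need two more things.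

First, the sign. A negative loop yields a point of $s\alpha(x)$ whose period may be twice the expected one, and in Example 1 it is. Second, we need $x\in f^m(K_0)$ for some interval of the loop. Knowing $P\subseteq\alpha(x)$ gives this for *some* interval between points of $P$, not for all of them. Consider the 6-cycle $1\to3\to5\to2\to4\to6\to1$. The interval $[1,2]$ has endpoint images $3,4$; $[3,4]$ has $5,6$; $[5,6]$ has $2,1$. So these three intervals only lead to one another, and if only points near, say, $[2,3]$ reach $x$, then loops through $[1,2]$ are useless. The sign is handled by choosing loops of positive sign. The second problem is handled in Section 5 by collapsing the useless intervals.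

Write $\langle S\rangle$ for the convex hull of $S$.

**Definition (divided orbit, blocks).** Let $P$ be a periodic orbit of period $s$. It is *$2^j$-divided* if $P=B_0\sqcup\dots\sqcup B_{2^j-1}$ with $f(B_i)=B_{i+1}$ (indices mod $2^j$) and pairwise disjoint hulls $\langle B_i\rangle$. The $B_i$ are the *blocks*. Put $F=f^{2^j}$ and $N=s/2^j$.

Every $P$ is $2^0$-divided. Each block is a cycle of $F$ with $N$ points. Example: $1\to3\to2\to4\to1$ is $2$-divided with blocks $\{1,2\}$ and $\{3,4\}$; here $N=2$.

**Definition (gaps and their graph).** For a block $B$ with $N\ge2$, a *$B$-gap* is a closed interval between adjacent points of $B$, and $\partial G$ is the set of the two endpoints of $G$. The graph $\Gamma(B)$ has an edge $G\to G'$ if $G'\subseteq\langle F(\partial G)\rangle$. The edge has sign $+$ or $-$ according to whether $F$ preserves or reverses the order of $\partial G$. The sign of a loop is the product of the signs of its edges. *$G$ leads to $G'$* if there is a path from $G$ to $G'$ (length $0$ allowed). A loop $G_0\to\dots\to G_n=G_0$ is *primitive* if the periodic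 sequence $(G_{i\bmod n})_{i\ge 0}$ has least period $n$.

Example: for $1\to2\to3\to1$ ($j=0$) the edges are $[1,2]\to[2,3]$ with sign $+$, and $[2,3]\to[1,2]$, $[2,3]\to[2,3]$ with sign $-$, since $F(2)=3$, $F(3)=1$.

An edge $G=[b,b']\to G'$ is realized by $2^j$ coverings of $f$:
$$G\to\langle f(b),f(b')\rangle\to\dots\to\langle f^{2^j-1}(b),f^{2^j-1}(b')\rangle\to G'.$$
These intervals are nondegenerate because $f$ is injective on $P$. The product of the signs is the sign of the edge, and the $i$-th interval lies in $\langle f^i(B)\rangle$. Consequently,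
$$\text{if } G \text{ leads to } J \text{ in } \Gamma(B),\text{ then } f^m(G)\supseteq J \text{ for some } m\ge0.\tag{2}$$

**Lemma 3 (loops of gaps).** Let $B$ be a block of a $2^j$-divided orbit, $N\ge2$, let $G_0\to\dots\to G_n=G_0$ be a loop in $\Gamma(B)$ of sign $\sigma$, and let $x\in f^m(G_0)$ for some $m$. Then there is $w\in G_0$ with orbit contained in $s\alpha(x)$, with $F^i(w)\in G_{i\bmod n}$ for all $i$, and with $F^n(w)=w$ if $\sigma=+$, $F^{2n}(w)=w$ if $\sigma=-$. The $f$-period of $w$ is $2^j$ times its $F$-period. If $w\notin B$ and the loop is primitive, the $F$-period is $n$ if $\sigma=+$, and $n$ or $2n$ if $\sigma=-$. If $w\in B$, then $N$ divides $n$ (if $\sigma=+$), respectively $2n$ (if $\sigma=-$).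

**Proof.** Apply Lemma 2 to the loop of $2^jn$ coverings of $f$ that realizes the given loop. The point $f^i(w)$ lies in $\langle f^i(B)\rangle$, and distinct block hulls are disjoint, so $f^i(w)=w$ implies $2^j\mid i$. Hence the $f$-period is $2^j$ times the $F$-period. If $w\notin B$, the $F$-orbit of $w$ misses $B$, because $w$ is $F$-periodic and $F(B)=B$. So $F^i(w)$ lies in the interior of $G_{i\bmod n}$, and the sequence of gaps is determined by $w$. The $F$-period of $w$ is then a period of this sequence, hence a multiple of $n$ if the loop is primitive; and it divides $n$, respectively $2n$. If $w\in B$, its $F$-period is $N$, which divides $n$, respectively $2n$. $\square$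

**Lemma 4 (some gap reaches $x$).** If $P\subseteq\alpha(x)$ is $2^j$-divided and $B$ is a block with $N\ge3$, then $x\in f^m(J)$ for some $B$-gap $J$ and some $m$.

**Proof.** Let $c\in B$ be a point that is not an endpoint of $\langle B\rangle$. The interior of the union of the two $B$-gaps at $c$ is a neighborhood of $c\in\alpha(x)$, so it contains some $y$ with $f^m(y)=x$. Let $J$ be the gap containing $y$. $\square$

**Lemma 5 (the central gap leads everywhere).** Let $B$ be a cycle of $F$ with $N\ge2$ points, $c=\max\{b\in B:F(b)>b\}$, $c'$ the next point of $B$, and $C=[c,c']$. Then $C\to C$ with sign $-$, and $C$ leads to every $B$-gap.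

**Proof.** The point $c$ exists since $F(\min B)>\min B$, and $c'$ exists since $c\neq\max B$. Now $F(c)>c$ gives $F(c)\ge c'$. By the choice of $c$, $F(c')\le c'$, and $B$ has no fixed point of $F$, so $F(c')\le c$. This is $C\to C$ with sign $-$.

Put $I_0=C$ and $I_{k+1}=\langle F(I_k\cap B)\rangle$. We have $I_0\subseteq I_1$, hence $I_k\subseteq I_{k+1}$ for all $k$. The interval $I_{k+1}$ is the union of the intervals $\langle F(\partial G)\rangle$ over the gaps $G\subseteq I_k$: consecutive ones share an endpoint, so the union is an interval, and it contains $F(I_k\cap B)$. These intervals have endpoints in $B$, so every gap in $I_{k+1}$ is contained in one of them, that is, it is a successor of a gap in $I_k$. By induction $C$ leads to every gap in every $I_k$. The increasing sequence stabilizes at some $I$ with $F(I\cap B)\subseteq I\cap B$. As $B$ is one cycle, $I\cap B=B$. $\square$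

These lemmas already give a first forcing result by hand.

**Lemma 6.** If $P\subseteq\alpha(x)$ is $2^j$-divided with $N\ge3$, then $2^j$ or $2^{j+1}$ is in $A_{s\alpha(x)}$.

**Proof.** Let $B$ be a block, $J$ the gap from Lemma 4 and $C$ the gap from Lemma 5. Since $C$ leads to $J$, (2) gives $x\in f^m(C)$ for some $m$. Apply Lemma 3 to the loop $C\to C$ of sign $-$: we get $w$ with orbit in $s\alpha(x)$ and $F^2(w)=w$. Since $N\nmid2$, $w\notin B$. So $w$ has $F$-period $1$ or $2$, and $f$-period $2^j$ or $2^{j+1}$. $\square$

With $j=0$: if $\alpha(x)$ contains an orbit of at least three points, then $s\alpha(x)$ contains one of period $1$ or $2$. So $A=\{4\}$ is impossible.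

**Definition (division).** A block $B$ *has a division* if $B=L\sqcup R$ with $L,R$ nonempty, $\max L<\min R$, $F(L)=R$ and $F(R)=L$.

For instance $\{1,2,3,4\}$ under $1\to3\to2\to4\to1$ has the division $\{1,2\},\{3,4\}$. A block with $N$ odd has none, since $L$ and $R$ would have equally many points.

**Lemma 7.** If every block of a $2^j$-divided $P$ has a division, then $P$ is $2^{j+1}$-divided.

**Proof.** $N$ is even, so $F^2$ restricted to the $N$-cycle $B_i$ has exactly two cycles, of size $N/2$. The two halves of a division of $B_i$ are $F^2$-invariant of size $N/2$, so they are these two cycles. Since $f$ commutes with $F$, it maps the $F^2$-cycles in $B_i$ to the $F^2$-cycles in $B_{i+1}$, that is, halves to halves. Let $L_0$ be the left half of $B_0$. For $0\le i<2^j$ the sets $f^i(L_0)$ and $f^{i+2^j}(L_0)=f^i(F(L_0))$ are the two halves of $B_i$. So the sets $f^i(L_0)$, $0\le i<2^{j+1}$, are exactly all the halves. They have pairwise disjoint hulls, and $f^{2^{j+1}}(L_0)=F^2(L_0)=L_0$, so $f$ permutes them cyclically. $\square$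

## 4. Štefan orbits and their return words

The only cited result is the following theorem.

**Štefan's theorem** (P. Štefan, Comm. Math. Phys. 54 (1977); also Block–Coppel, *Dynamics in One Dimension*, Ch. I; Alsedà–Llibre–Misiurewicz, *Combinatorial Dynamics and Entropy in Dimension One*, §2.1). *Let $g$ be an interval map with a periodic orbit of odd period $n>1$ and none of odd period $m$, $1<m<n$. Then every periodic orbit of period $n$ is a Štefan orbit: it can be written $q_i=g^i(q_0)$, $0\le i<n$, with*
$$q_{n-1}<q_{n-3}<\dots<q_2<q_0<q_1<q_3<\dots<q_{n-2},$$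
*or with all inequalities reversed.*

For $n=5$: $3\to4\to2\to5\to1\to3$, with $q_0=3$.

For a Štefan orbit put $J_1=\langle q_0,q_1\rangle$ and $J_i=\langle q_{i-2},q_i\rangle$ for $2\le i\le n-1$. These are its $n-1$ gaps. The endpoints of $J_1$ go to $q_1,q_2$, those of $J_i$ go to $q_{i-1},q_{i+1}$ if $i\le n-2$, and those of $J_{n-1}$ go to $q_{n-2},q_0$. So the hulls of the images of the endpoints are
$$J_1\mapsto J_1\cup J_2;\qquad J_i\mapsto J_{i+1}\ (2\le i\le n-2);\qquad J_{n-1}\mapsto\langle q_{n-2},q_0\rangle=J_1\cup J_3\cup\dots\cup J_{n-2}.$$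
The resulting graph is the *Štefan graph*. In the displayed order, $J_1=[q_0,q_1]$ has images $q_1>q_2$. For $2\le i\le n-2$, if $i$ is even then $q_i<q_{i-2}$ and $q_{i+1}>q_{i-1}$; if $i$ is odd then $q_{i-2}<q_i$ and $q_{i-1}>q_{i+1}$. For $J_{n-1}=[q_{n-1},q_{n-3}]$ the images are $q_0<q_{n-2}$. So the order is reversed on $J_1,\dots,J_{n-2}$ (sign $-$) and preserved on $J_{n-1}$ (sign $+$). The sign of an edge depends only on its source. Reversing all inequalities changes nothing.

**Lemma 8 (return words).** In the Štefan graph of odd period $q\ge3$, the paths from $J_{q-1}$ up to just before its next occurrence are exactly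
$$R_\rho=J_{q-1}\,J_{q-\rho}J_{q-\rho+1}\cdots J_{q-2}\quad(\rho\text{ even},\ 2\le\rho\le q-3),$$
$$R_\rho=J_{q-1}\,J_1^{\rho-q+2}\,J_2\cdots J_{q-2}\quad(\rho\ge q-1),$$
each followed by $J_{q-1}$ ($R_\rho=J_2J_1^{\rho-1}$ if $q=3$). So there is exactly one $R_\rho$ of length $\rho$ for each even $\rho\ge2$ and each odd $\rho\ge q$, and no others. The sign of the loop $R_\rho$ is $(-1)^{\rho-1}$. A closed walk avoiding $J_{q-1}$ is $J_1^\ell$; any other closed walk is, up to rotation, a concatenation of words $R_\rho$.

**Proof.** From $J_{q-1}$ one moves to $J_m$ with $m\in\{1,3,\dots,q-2\}$. If $m\ge3$, the walk is forced: $J_m,J_{m+1},\dots,J_{q-2}$, then $J_{q-1}$. Its length is $\rho=1+(q-1-m)=q-m$, which runs through the even numbers from $2$ to $q-3$. If $m=1$, the walk stays at $J_1$ for $r\ge1$ steps and then is forced through $J_2,\dots,J_{q-2}$. Its length is $\rho=1+r+(q-3)=r+q-2\ge q-1$, that is, $r=\rho-q+2$. Since $q-1$ is even, the lengths are as stated. The word $R_\rho$ has one $J_{q-1}$ (sign $+$) and $\rho-1$ other letters (sign $-$). A walk through $J_i$ with $2\le i\le q-2$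 is forced to reach $J_{q-1}$, so a closed walk avoiding $J_{q-1}$ stays at $J_1$. A closed walk through $J_{q-1}$ is cut into return words at the visits to $J_{q-1}$. $\square$

## 5. Blocks without a division: collapsing the gaps that never reach $x$

Lemma 7 handles blocks with a division. The next lemma handles the others; it is the heart of the necessity proof.

**Lemma 9.** Let $P\subseteq\alpha(x)$ be $2^j$-divided and $B$ a block with $N\ge3$ and without division.

(a) $2^jn\in A_{s\alpha(x)}$ for some odd $n>1$.

(b) If $N$ is odd and $2^jn\notin A_{s\alpha(x)}$ for all odd $n$ with $1<n<N$, then $B$ has the order type of a Štefan orbit (for $F$), and $x\in\bigcup_mf^m(G)$ for every $B$-gap $G$.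

**Proof.**

**Step 1 (collapse).** The purpose is to pass to a smaller cyclic permutation all of whose gaps reach $x$. Take $J$ from Lemma 4 and let $\mathcal N$ be the set of $B$-gaps that do not lead to $J$. Then $J\notin\mathcal N$, and every successor of a gap in $\mathcal N$ is in $\mathcal N$. Let $Y_1<\dots<Y_M$ be the components of $B\cup\bigcup\mathcal N$. Since $J\notin\mathcal N$, $M\ge2$. If $b,b'\in B$ are adjacent and lie in one $Y_i$, then $[b,b']\in\mathcal N$, so $\langle F(b),F(b')\rangle$ is a union of gaps in $\mathcal N$, and $F(b),F(b')$ lie in one component. Hence $F$ maps $Y_i\cap B$ into a single $Y_{\tau(i)}$. This defines a map $\tau$ of $\{1,\dots,M\}$, which is a cyclic permutation since $B$ is one cycle of $F$. As $F$ is injective on $B$, the cardinality of $Y_i\cap B$ does not decrease along the cycle of $\tau$, so all $Y_i\cap B$ have the same cardinality, and $M\mid N$. A division of $\{1,\dots,M\}$ under $\tau$ would give one of $B$, so $\tau$ has none. The swap of two points has a division, so $M\ge3$.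

In the 6-cycle of Section 3 with $J=[2,3]$: $[2,3]$ has endpoint images $4,5$, so $[2,3]\to[4,5]$, and $[4,5]$ has images $6,2$, so $[4,5]\to[2,3]$. Thus $\mathcal N=\{[1,2],[3,4],[5,6]\}$, $M=3$ and $\tau$ is $1\to2\to3\to1$. With $J=[1,2]$ we would get $\mathcal N=\emptyset$: $[4,5]\to[5,6]\to[1,2]$, and $[2,3]\to[4,5]$, $[3,4]\to[5,6]$.

**Step 2 (transfer of loops).** Loops of $\tau$ must give points of $s\alpha(x)$. Let $G(i)$ be the $B$-gap between $Y_i$ and $Y_{i+1}$. It is not in $\mathcal N$, so it leads to $J$. If $[i',i'+1]\subseteq\langle\tau(i),\tau(i+1)\rangle$, then $G(i)\to G(i')$ with the same sign, because the endpoints of $G(i)$ are mapped into $Y_{\tau(i)}$ and $Y_{\tau(i+1)}$, and $G(i')$ lies between these. Let $\Gamma(\tau)$ be the graph of the gaps $[i,i+1]$ of the cycle $\{1,\dots,M\}$ of $\tau$. By (2) and the choice of $J$: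
$$\text{every loop in }\Gamma(\tau)\text{ is, with the same sign, a loop in }\Gamma(B)\text{ to which Lemma 3 applies.}\tag{3}$$
Since $i\mapsto G(i)$ is injective, primitive loops stay primitive.

Let $g:[1,M]\to[1,M]$ be the piecewise linear map with $g(i)=\tau(i)$, affine on each $[i,i+1]$.

**Step 3 ($g$ has an odd period $>1$).** This is needed to bring in Štefan's theorem. Let $C=[c,c+1]$ be the gap of Lemma 5 for $\tau$. If every point of $\{1,\dots,c\}$ had its image in $\{c+1,\dots,M\}$ and vice versa, these two sets would be a division of $\tau$. So some point has its image on its own side of $C$. If $i\le c$ and $\tau(i)\le c$, then $i<c$ as $\tau(c)\ge c+1$, and there is $t$ with $i\le t<c$ and $\tau(t)\le c<\tau(t+1)$. If $i\ge c+1$ and $\tau(i)\ge c+1$, then $i>c+1$ as $\tau(c+1)\le c$, and there is $t$ with $c+1\le t<i$ and $\tau(t)\le c<\tau(t+1)$. In both cases $G:=[t,t+1]\ne C$ and $G\to C$. As $C$ leads to $G$ and $C\to C$, for every large $\ell$ there is a loop of length $\ell$ through $C$ and $G$. Let $\ell$ be an odd prime. By Lemma 1, $g^\ell$ has a fixed point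 following this loop. Its period is $1$ or $\ell$. A fixed point of $g$ would lie in $C\cap G\subseteq\{1,\dots,M\}$, where $\tau$ has no fixed point. So its period is $\ell$.

Let $n$ be the least odd period $>1$ of $g$.

**Step 4 (case $n=M$).** We read off a positive loop of length $n$. By Štefan's theorem $\{1,\dots,M\}$ is a Štefan orbit of $g$. The loop $J_1\to J_1\to J_2\to\dots\to J_{n-1}\to J_1$ has length $n$. It is primitive since $J_{n-1}$ occurs once, and it has $n-1$ negative edges, an even number, so its sign is $+$. By (3) and Lemma 3 we get $w$ with orbit in $s\alpha(x)$ and $F^n(w)=w$. If $w\notin B$, its $F$-period is $n$. If $w\in B$, then $N\mid n=M\le N$, so its $F$-period is $N=n$. In both cases $2^jn\in A_{s\alpha(x)}$.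

**Step 5 (case $n\ne M$).** Now the gaps of the Štefan orbit are not gaps of $\{1,\dots,M\}$, so we must produce a positive primitive loop of length $n$ in $\Gamma(\tau)$ itself. Let $Q$ be a $g$-orbit of period $n$. It is a Štefan orbit; let $J_1=[a,b],J_2,\dots,J_{n-1}$ be its gaps. Apply Lemma 1 to $g$ and the loop $J_1\to J_1\to J_2\to\dots\to J_{n-1}\to J_1$, which has sign $+$: we get $K'=[a',b']\subseteq[a,b]$ and, with $\Phi=g^n$, $\Phi(K')=[a,b]$, $\Phi(a')=a$, $\Phi(b')=b$.

*Every fixed point $v$ of $\Phi$ in $K'$ has $g$-period $n$, and $\Phi$ is affine near $v$ with nonzero slope.* If $v\in Q$, the period is $n$. Otherwise the orbit of $v$ misses $Q$, so it runs through interiors of $Q$-gaps and visits $J_{n-1}$ exactly at the times $\equiv n-1$ mod $n$; hence its period is a multiple of $n$, and it divides $n$. Since $n\ne M$, the orbit of $v$ misses $\{1,\dots,M\}$, so it runs through interiors of unit gaps, on each of which $g$ is affine with nonzero slope.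

*A fixed point with positive slope.* Let $w$ be the least fixed point of $\Phi$ in $K'$; it exists because $\Phi(a')=a\le a'$ and $\Phi(b')=b\ge b'$. If $w>a'$, then $\Phi(t)<t$ on $[a',w)$, so the slope at $w$ is positive. If $w=a'$, then $a=\Phi(a')=a'=w$ and $\Phi\ge a=\Phi(w)$ on $K'$, so the slope is positive again.

*The loop.* Let $G_i$ be the gap of $\{1,\dots,M\}$ with $g^i(w)$ in its interior. The interval $g(G_i)$ is a union of gaps and contains $g^{i+1}(w)$, so $G_{i+1}\subseteq g(G_i)$. Thus $G_0\to\dots\to G_n=G_0$ is a loop in $\Gamma(\tau)$. Its sign is the sign of the slope of $\Phi$ at $w$, which is $+$.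

*It is primitive.* Let $d\mid n$ be the least period of $(G_i)$, and let $T$ be the injective affine map of $\mathbb R$ obtained by composing the affine branches of $g$ along $G_0,\dots,G_{d-1}$. Then $g^{kd}(w)=T^k(w)$ for all $k$, so $T^{n/d}(w)=w$ with $n/d$ odd. The map $T^2$ is increasing and $(T^2)^{n/d}(w)=w$, so $T^2(w)=w$, since otherwise the $T^2$-orbit of $w$ would be strictly monotone. As $n/d$ is odd, $T(w)=T^{n/d}(w)=w$. So $g^d(w)=w$ and $d=n$.

By (3) and Lemma 3 there is $w^*$ with orbit in $s\alpha(x)$ and $F^n(w^*)=w^*$. Either $w^*\notin B$ and $2^jn\in A_{s\alpha(x)}$; or $w^*\in B$, $N\mid n$, so $N$ is odd, $N\geq 3$, and $2^jN\in A_{s\alpha(x)}$. Together with Step 4 this proves (a).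

**Step 6 (part (b)).** We show that under the hypothesis of (b) nothing was collapsed. As $M\mid N$, the number $M\ge3$ is odd, and it is a period of $g$, so $n\le M\le N$. If $n<M$, Step 5 applies and $N\nmid n$, so $2^jn\in A_{s\alpha(x)}$ with $1<n<N$, a contradiction. So $n=M$, and Step 4 gives $2^jn\in A_{s\alpha(x)}$; by hypothesis $n\ge N$, so $n=M=N$. Thus each $Y_i$ is one point, $\mathcal N=\emptyset$, and $\tau$, which is a Štefan orbit, is the order type of $F|_B$. Every gap leads to $J$, so by (2) every gap reaches $x$. $\square$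

## 6. Necessity: proof of Theorem 2(1)

Let $s\alpha(x)\subseteq\Lambda\subseteq\alpha(x)$ and $A=A_\Lambda\supseteq A_{s\alpha(x)}$.

**Case 1: $A$ consists of powers of $2$.** We show (I). Let $2^k\in A$ with $k\ge1$, and let $P\subseteq\Lambda$ have period $2^k$. We claim that $P$ is $2^j$-divided for $0\le j\le k-1$. For $j=0$ this is trivial. If $P$ is $2^j$-divided with $j\le k-2$, its blocks have $N=2^{k-j}\ge4$ points. They all have a division, since otherwise Lemma 9(a) puts a number that is not a power of $2$ into $A$. So $P$ is $2^{j+1}$-divided by Lemma 7. By Lemma 6, $2^j$ or $2^{j+1}$ is in $A$ for $0\le j\le k-2$. For $j=k-1$ we have $2^{j+1}=2^k\in A$. So (I) holds.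

**Case 2: otherwise.** We show (II).

**Step 1 (down to an odd block).** The set $A$ has a $\rhd$-first element $s=2^kq$ with $q\ge3$ odd: among its elements that are not powers of $2$, take $k$ minimal and then $q$ minimal. Thus $A\subseteq\mathrm{Sh}(s)$. Let $P\subseteq\Lambda$ have period $s$. If $j<k$ and $P$ is $2^j$-divided, its blocks have $N=2^{k-j}q\ge6$ points, and they all have a division, since otherwise Lemma 9(a) gives $2^jn\in A$ with $n>1$ odd, and this precedes $s$. So by Lemmas 7 and 6, $P$ is $2^k$-divided and
$$2^j\in A\ \text{ or }\ 2^{j+1}\in A\qquad(0\le j\le k-1).\tag{4}$$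

**Step 2 (the block is Štefan and all loops are usable).** Put $F=f^{2^k}$ and let $B$ be a block; now $N=q$ is odd, so $B$ has no division. As $2^kn\notin A$ for odd $1<n<q$, Lemma 9(b) shows that $B$ is a Štefan orbit of $F$ and that Lemma 3 applies to all loops of its Štefan graph. Moreover
$$\text{no } b\in B \text{ satisfies } b,F(b),F^2(b)\in J_1,\tag{5}$$
because $B\cap J_1=\{q_0,q_1\}$ and $q_0\mapsto q_1\mapsto q_2\notin J_1$.

**Step 3 (forced periods).** We show: *if $s\rhd t$ and $t\notin\{2^0,2^1,\dots,2^{k+2}\}$, then $t\in A_{s\alpha(x)}$.* Such a $t$ is $2^k\ell$ with either $\ell>q$ odd, or $\ell\ge6$ even (if $t$ is not a power of $2$ and its power of $2$ exceeds $2^k$, then $\ell$ is an even number with an odd factor $\ge 3$; if $t$ is a power of $2$, then $\ell\ge8$).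

* Let $\ell>q$ be odd. The loop $R_\ell$ is primitive, as $J_{q-1}$ occurs once, and it has sign $(-1)^{\ell-1}=+$. It contains $\ell-q+2\ge4$ consecutive letters $J_1$. Let $w$ be the point from Lemma 3. If $w\in B$, its $F$-orbit would lie in $B$ and stay in $J_1$ at three consecutive times, against (5). So $w\notin B$, its $F$-period is $\ell$, and $t\in A_{s\alpha(x)}$.
* Let $\ell\ge6$ be even. Here $R_\ell$ is negative and would leave the choice between $\ell$ and $2\ell$ open. We use $R_2R_{\ell-2}$, of length $\ell$ and sign $(-1)(-1)=+$. It is primitive: $J_{q-1}$ occurs twice per $\ell$ steps, so a smaller period $d\mid\ell$ would have to be $\ell/2$, with the visits to $J_{q-1}$ equally spaced, while the spacings are $2\ne\ell-2$. Let $w$ be the point from Lemma 3. If $q\nmid\ell$, then $w\notin B$. If $q\mid\ell$, then $\ell\ge2q$ as $\ell$ is even, so $\ell-2\ge q-1$ and $R_{\ell-2}$ contains $\ell-q\ge3$ consecutive letters $J_1$; so $w\notin B$ by (5). In both cases $w$ has $F$-period $\ell$, and $t\in A_{s\alpha(x)}$.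

**Step 4 (the last two pairs).** The numbers $\ell=1,2,4$ were not reached: the loops $J_1$, $R_2$ and $R_4$ are negative, and $R_2R_2$ is not primitive. Only alternatives remain. The loop $J_1$ (length $1$, sign $-$) gives $w$ with $F^2(w)=w$; since $q\nmid2$, $w\notin B$, so $2^k$ or $2^{k+1}$ is in $A_{s\alpha(x)}$. The loop $R_2$ (length $2$, sign $-$, primitive) gives $w\notin B$, since $q\nmid4$, of $F$-period $2$ or $4$. So $2^{k+1}$ or $2^{k+2}$ is in $A_{s\alpha(x)}$.

Let $M=\{j\le k+2:2^j\notin A\}$. By (4) and Step 4 it contains no two consecutive integers, and by Step 3 and $s\in A\subseteq\mathrm{Sh}(s)$ we have $A=\mathrm{Sh}(s)\setminus\{2^j:j\in M\}$. So (II) holds. $\square$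

## 7. A doubling operator with a choice

We turn to the constructions. The case $A=\emptyset$ was settled in Section 2; for $f\equiv0$, $x=1$ also $\alpha(1)=\emptyset$, since $1\notin f^m([0,1])$ for $m\ge1$. From now on the point is $x=0$, and we write $A_s(h)=A_{s\alpha(0,h)}$ and $A_\alpha(h)=A_{\alpha(0,h)}$. Always $A_s(h)\subseteq A_\alpha(h)$.

Let $\mathcal C$ be the space of maps $h:[0,1]\to[0,1]$ with $h(1)=\frac13$, complete in the sup metric. Let $I_0=[0,\frac13]$, $I_1=[\frac23,1]$, and let $c_0,c_1$ be the maps of Example 1. For $\varepsilon\in\{0,1\}$ put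
$$T_\varepsilon h(t)=\begin{cases}\frac23+\frac13h(3t),&t\in I_0,\\ c_\varepsilon(t),&t\in[\frac13,\frac23],\\ t-\frac23,&t\in I_1.\end{cases}$$
At $t=\frac13$ both formulas give $\frac23+\frac19=\frac79$, at $t=\frac23$ both give $0$, and $T_\varepsilon h(1)=\frac13$; so $T_\varepsilon h\in\mathcal C$. Only the first line depends on $h$, so $\|T_\varepsilon h-T_\varepsilon h'\|=\frac13\|h-h'\|$. The two outer thirds carry a copy of $h$ with all periods doubled. The middle third adds one orbit of period $1$ or $2$, as we choose, in the manner of Example 1.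

**Lemma 10.** Let $h\in\mathcal C$ and $f=T_\varepsilon h$.

(i) $A_s(f)\supseteq\{2^\varepsilon\}\cup2A_s(h)$.

(ii) If $1$ is not $h$-periodic, then $A_\alpha(f)\subseteq\{2^\varepsilon\}\cup2A_\alpha(h)$.

(iii) If $1$ is $f$-periodic of period $p$, then $p$ is even and $1$ is $h$-periodic of period $p/2$.

(iv) If $0$ is $h$-periodic of period $p$, it is $f$-periodic of period $2p$.

**Proof.** We have $f(I_0)\subseteq I_1$, $f(I_1)=I_0$ and $f^2(t)=\frac13h(3t)$ on $I_0$. So an $f$-periodic orbit $O\subseteq I_0\cup I_1$ alternates between $I_0$ and $I_1$ and has even period $2p$, and $3(O\cap I_0)$ is an $h$-periodic orbit of period $p$. Conversely each $h$-orbit $O'$ of period $p$ gives the $f$-orbit $\frac13O'\cup(\frac13O'+\frac23)$ of period $2p$. This gives (iv). For (iii), the orbit of $1$ lies in $I_0\cup I_1$ and contains $f(1)=\frac13$, and $3\cdot\frac13=1$.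

(i) *The doubled orbits.* If $(y_n)$ is a backward branch of $0$ for $h$, put $x_{2n}=\frac{y_n}3$ and $x_{2n+1}=\frac{y_n}3+\frac23$. Then $f(x_{2n+1})=x_{2n}$ and $f(x_{2n+2})=\frac23+\frac13h(y_{n+1})=x_{2n+1}$, so $(x_n)$ is a branch of $0$ for $f$. Hence $\frac13s\alpha(0,h)\cup(\frac13s\alpha(0,h)+\frac23)\subseteq s\alpha(0,f)$, and $2A_s(h)\subseteq A_s(f)$. *The new orbit.* We have $0=f(\frac23)$, and $c_\varepsilon$ maps $(\frac13,\frac23)$ homeomorphically onto $(0,\frac79)\ni\frac23$, so the branch can be continued from $\frac23$ by $c_\varepsilon^{-1}$, staying in $(\frac13,\frac23)$. As computed in Example 1, its $\alpha$-limit set is $\{\frac7{15}\}$ if $\varepsilon=0$ and $\{\frac49,\frac59\}$ if $\varepsilon=1$. So $2^\varepsilon\in A_s(f)$.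

(ii) Let $O\subseteq\alpha(0,f)$ be a periodic orbit. Suppose first that $O$ meets $(\frac13,\frac23)$. Then $O\subseteq(\frac13,\frac23)$, because $f(I_0\cup I_1)\subseteq I_0\cup I_1$. If $\varepsilon=0$, the distance to $\frac7{15}$ is multiplied by $\frac73$ in each step, so $O=\{\frac7{15}\}$. If $\varepsilon=1$, a point of $O$ outside $D=[\frac49,\frac59]$ would by (1) have an orbit whose distance to $D$ at least doubles forever, which is impossible; so $O\subseteq D$. Since $f(D)=D\not\ni0$, the open interval $(\frac49,\frac59)$ is a neighborhood of each of its points none of whose points is ever mapped to $0$; so it is disjoint from $\alpha(0,f)$, and $O=\{\frac49,\frac59\}$. In both cases the period is $2^\varepsilon$.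

Now suppose $O\subseteq I_0\cup I_1$, and let $p\in O\cap I_0$. Then $p\ne\frac13$, since $1$ is not $h$-periodic. So $p\in[0,\frac13)$, a relatively open set contained in $I_0$. (This is where the hypothesis is used: near $\frac13$ there would be points of the middle third.) As $p\in\alpha(0,f)$, there are $y_k\to p$ and $m_k\to\infty$ with $f^{m_k}(y_k)=0$. For large $k$, $y_k\in I_0$; since the orbit of $y_k$ alternates between $I_0$ and $I_1$ and $0\in I_0$, $m_k$ is even, and $h^{m_k/2}(3y_k)=0$. So $3p\in\alpha(0,h)$. Hence the $h$-orbit $3(O\cap I_0)$ lies in $\alpha(0,h)$, and the period of $O$ is in $2A_\alpha(h)$. $\square$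

If $1$ is not $h$-periodic, then by (iii) it is not $T_\varepsilon h$-periodic, so Lemma 10 can be iterated. If moreover $A_s(h)=A_\alpha(h)=A$, then
$$A_s(T_\varepsilon h)=A_\alpha(T_\varepsilon h)=\{2^\varepsilon\}\cup2A.\tag{6}$$

## 8. Sets of powers of two

**Finite nonempty $A$ of type (I).** Let $\max A=2^k$ and $M=\{j<k:2^j\notin A\}$; by (I), and as $2^k\in A$, it contains no two consecutive integers. Start with $h(t)=t/3\in\mathcal C$. Here $h^{-m}(0)=\{0\}$, so $s\alpha(0,h)=\alpha(0,h)=\{0\}$ and $A_s(h)=A_\alpha(h)=\{1\}$; $1$ is not periodic and $0$ is fixed. Put $\varepsilon_i=1$ if $i\in M$, $\varepsilon_i=0$ otherwise, and $f=T_{\varepsilon_0}\cdots T_{\varepsilon_{k-1}}h$. By (6),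
$$A_s(f)=A_\alpha(f)=\{2^{i+\varepsilon_i}:0\le i<k\}\cup\{2^k\}.$$
This set contains $2^i$ for $i<k$, $i\notin M$. For $i\in M$ the element $2^{i+\varepsilon_i}$ is $2^{i+1}$, where $i+1\le k$ and $i+1\notin M$, so it is in $A$. The set contains no $2^i$ with $i\in M$, since that would require $i-1\in M$. So it equals $A$. By Lemma 10(iv), $0$ has period $2^k$, which is the $\rhd$-first element of $A$, and $f$ is piecewise linear.

**Infinite $A$ of type (I).** Let $M=\{j\ge0:2^j\notin A\}$. It contains no two consecutive integers, because for each $j$ there is $k>j$ with $2^k\in A$. Let $\varepsilon_i=1$ if $i\in M$ and $0$ otherwise, fix $h_0\in\mathcal C$, and put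
$$f^{(i)}=\lim_{m\to\infty}T_{\varepsilon_i}T_{\varepsilon_{i+1}}\cdots T_{\varepsilon_m}h_0 .$$
The limit exists, since the operators contract by $\frac13$ and distances in $\mathcal C$ are at most $1$, so the sequence is Cauchy; and $f^{(i)}=T_{\varepsilon_i}f^{(i+1)}$. The point $1$ is not $f^{(i)}$-periodic, since by Lemma 10(iii), applied repeatedly, its period would be divisible by all powers of $2$. By Lemma 10(i), $A_s(f^{(0)})\supseteq\{2^{i+\varepsilon_i}:i\ge0\}$. By Lemma 10(ii), for each $r$,
$$A_\alpha(f^{(0)})\subseteq\{2^{i+\varepsilon_i}:i<r\}\cup2^rA_\alpha(f^{(r)}).$$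
An element of $A_\alpha(f^{(0)})$ outside $\{2^{i+\varepsilon_i}:i\ge0\}$ would be divisible by $2^r$ for every $r$. So both sets equal $\{2^{i+\varepsilon_i}:i\ge0\}$, and this is $\{2^i:i\notin M\}=A$ exactly as before. (Such an $A$ has no $\rhd$-first element.)

## 9. Removing periods $1$, $2$, $4$ from a Štefan map

For type (II) with $k=0$ we need, for each odd $q\ge3$ and each
$$M_0\in\big\{\emptyset,\{0\},\{1\},\{2\},\{0,2\}\big\}$$
(the subsets of $\{0,1,2\}$ without two consecutive elements), a map whose set of periods is $\mathrm{Sh}(q)\setminus\{2^j:j\in M_0\}$.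

**Lemma 11.** For such $q$ and $M_0$ there is a piecewise linear $h\in\mathcal C$ such that $1$ is not $h$-periodic, $0$ has $h$-period $q$, and $A_s(h)=A_\alpha(h)=\mathrm{Sh}(q)\setminus\{2^j:j\in M_0\}$.

**Proof.**

**Step 1 (the linear Štefan map and three orbits).** We locate the orbits that are to be removed. Let $P=\{1,\dots,q\}$, let $\tau$ be the Štefan cycle on $P$ with $q_{q-1}=1<\dots<q_0<q_1<\dots<q_{q-2}=q$, and let $g:[1,q]\to[1,q]$ be the piecewise linear map with $g|_P=\tau$, affine on gaps. All gaps have length $1$, so the absolute value of the slope is the number of gaps covered: $2$ on $J_1$, $1$ on $J_i$ for $2\le i\le q-2$, and $\frac{q-1}2$ on $J_{q-1}$. Consider the loops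
$$\lambda_0=J_1,\qquad\lambda_1=R_2,\qquad\lambda_2=R_4$$
of lengths $2^j=1,2,4$. They are primitive and have sign $-$. The slope $\sigma_j$ of $g^{2^j}$ along $\lambda_j$ satisfies $\sigma_j\le-2$: all slopes have absolute value at least $1$, $\lambda_0$ contains $J_1$, and $\lambda_1,\lambda_2$ contain $J_{q-1}$, of slope $\ge2$ if $q\ge5$, while for $q=3$ they contain $J_1$. By Lemma 1, $g^{2^j}$ has a fixed point $o^j$ following $\lambda_j$. It is not in $P$ since $q\nmid2^j$. So its orbit runs through interiors of gaps, and by primitivity its period is $2^j$. Let $O_{2^j}$ be its orbit. These orbits are disjoint from $P$ and, having different periods, from each other.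

For $q=3$ we have $g(t)=t+1$ on $[1,2]=J_2$ and $g(t)=7-2t$ on $[2,3]=J_1$. Then $o^0=\frac73$. For $R_2=J_2J_1$ the equation $7-2(t+1)=t$ gives $o^1=\frac53$, with orbit $\frac53\to\frac83\to\frac53$. For $R_4=J_2J_1J_1J_1$ we get $o^2=\frac{13}9$ with orbit $\frac{13}9\to\frac{22}9\to\frac{19}9\to\frac{25}9\to\frac{13}9$.

**Step 2 (surgery).** We make each $o^j$ with $j\in M_0$ unreachable from nearby points, without changing the order structure. For small $\varepsilon>0$ and $j\in M_0$ let $W_j=[o^j-\varepsilon,o^j+\varepsilon]$. Let $\chi_j:W_j\to W_j$ be the piecewise linear homeomorphism fixing $o^j$ and $o^j\pm\varepsilon$ with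
$$\chi_j(o^j+u)=o^j+\frac u{|\sigma_j|}\quad\text{for }|u|\le\tfrac\varepsilon2,$$
and affine on the two remaining intervals. Put $\varphi=\varphi_\varepsilon=g\circ\chi_j$ on $W_j$ for $j\in M_0$, and $\varphi=g$ elsewhere. For $\varepsilon$ small, the following hold because the orbits $O_1,O_2,O_4$ are pairwise disjoint and disjoint from $P$: the sets $g^i(W_j)$, $0\le i<2^j$, lie in interiors of gaps; the $W_j$ are pairwise disjoint; the sets $g^i(W_j)$, $0<i<2^j$, are disjoint from all the $W$'s; and $W_j$ meets $O_1\cup O_2\cup O_4$ only in $o^j$. Therefore $\varphi$ is continuous, $\varphi|_P=\tau$, $\varphi$ is strictly monotone on each gap with the same image as $g$, and $\varphi=g$ on $O_1\cup O_2\cup O_4$. Also $\varphi_\varepsilon\to g$ uniformly as $\varepsilon\to0$, since $g$ is Lipschitz and $\chi_j$ moves points by less than $\varepsilon$.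

For $j\in M_0$ let $V_j=[o^j-\frac\varepsilon2,o^j+\frac\varepsilon2]$ and $n=2^j$. After its first step the $\varphi$-orbit of a point of $V_j$ runs through $g^i(W_j)$, $0<i<n$, where $\varphi=g$; and $g^n$ is affine of slope $\sigma_j$ on $W_j$. So for $|u|\le\frac\varepsilon2$
$$\varphi^n(o^j+u)=g^n\Big(o^j+\frac u{|\sigma_j|}\Big)=o^j-u .$$
Hence $V=\bigcup_{i<n}\varphi^i(V_j)$ satisfies $\varphi(V)\subseteq V$ and $V\cap P=\emptyset$. Therefore
$$\text{no point of }V_j\ (j\in M_0)\text{ is ever mapped to }1\in P\text{ by an iterate of }\varphi.\tag{7}$$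
The price is visible: for $j=0$, say, $V_0$ is now filled with 2-cycles $\{o^0+u,o^0-u\}$. This is why two consecutive removals will cause trouble, and where the condition on $M_0$ enters.

**Step 3 (the orbits that stay are isolated).** For $j\notin M_0$ we need that the pull-back along $\lambda_j$ finds $o^j$ and nothing else. *If $j\in\{0,1,2\}\setminus M_0$, $n=2^j$ and $\lambda_j=(G_0,\dots,G_{n-1})$, then for all small $\varepsilon$:*
$$\varphi^{2n}(t)=t\ \text{ and }\ \varphi^i(t)\in G_{i\bmod n}\ (0\le i<2n)\ \Longrightarrow\ t=o^j.\tag{8}$$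
First, (8) holds with $g$ in place of $\varphi$: on the set of points following $\lambda_j\lambda_j$, $g^{2n}$ coincides with one affine map of slope $\sigma_j^2\ge4$, which has only one fixed point. Now suppose that for some $\varepsilon_k\to0$ there are $t_k\ne o^j$ satisfying the hypothesis for $\varphi_{\varepsilon_k}$. Passing to a subsequence, $t_k\to t$. Since $\varphi_{\varepsilon_k}^i\to g^i$ uniformly for each $i$ and gaps are closed, $g^{2n}(t)=t$ and $t$ follows $\lambda_j\lambda_j$ under $g$; so $t=o^j$. Then the $\varphi_{\varepsilon_k}$-orbit of $t_k$ is close to $O_n$, and for large $k$ it avoids all the $W$'s, which shrink to points $o^{j'}$, $j'\in M_0$, not in $O_n$. So it is a $g$-orbit, and $t_k=o^j$ by the first part, a contradiction.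

Fix $\varepsilon$ small enough for all of this.

**Step 4 (the map $h$).** Define $h$ on $[0,\frac12]$ as the conjugate of $\varphi$ under the increasing affine bijection $[1,q]\cong[0,\frac12]$, and let $h$ be affine on $[\frac12,1]$ with $h(1)=\frac13$. Then $h\in\mathcal C$ is piecewise linear. Since $\varphi(q)=\tau(q_{q-2})=q_{q-1}=1$, we have $h(\frac12)=0$, so $h([\frac12,1])=[0,\frac13]$ and $h([0,1])\subseteq[0,\frac12]$. So all periodic points of $h$ lie in $[0,\frac12]$, and $1$ is not periodic. Identify $[0,\frac12]$ with $[1,q]$; then $0$ is the point $1\in P$. So $0$ has period $q$, and $q\in A_s(h)$, as $0$ has a periodic backward branch.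

**Step 5 (no odd period strictly between $1$ and $q$).** This identifies the first element. Let $O$ be a periodic orbit of odd period $\ell$, $1<\ell<q$. It misses $P$. Since $\varphi$ is monotone on each gap with image the hull of the images of the endpoints, the itinerary of $O$ is a closed walk of length $\ell$ in the Štefan graph. By Lemma 8, a concatenation of return words of odd total length contains some $R_\rho$ with $\rho$ odd, so $\rho\ge q>\ell$, which is impossible. So the itinerary is $J_1^\ell$ and $O\subseteq J_1$. As $\varphi|_{J_1}$ is decreasing, $\varphi^2$ is an order-preserving bijection of the finite set $O$, so $\varphi^2|_O=\mathrm{id}$ and $\ell\le2$, a contradiction.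

Hence $q$ is the $\rhd$-first element of $A_s(h)$ and of $A_\alpha(h)$. By Theorem 2(1), applied to $\Lambda=s\alpha(0,h)$ and to $\Lambda=\alpha(0,h)$, both sets equal $\mathrm{Sh}(q)$ minus a subset of $\{1,2,4\}$. It remains to decide about $1,2,4$.

**Step 6 ($2^j\in A_s(h)$ for $j\in\{0,1,2\}\setminus M_0$).** Apply Lemma 3 with $B=P$, $F=h$ to the loop $\lambda_j$. Its hypothesis holds, since $0\in P$ is the image under an iterate of an endpoint of $G_0$. We get $w\in s\alpha(0)$ with $h^{2\cdot2^j}(w)=w$ following $\lambda_j\lambda_j$. By (8), $w=o^j$, so $O_{2^j}\subseteq s\alpha(0)$.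

**Step 7 ($2^j\notin A_\alpha(h)$ for $j\in M_0$).** By (7), which holds for $h$ because $V$ is invariant and does not contain the point $0$, the neighborhood $V_j$ of $o^j$ contains no point that is ever mapped to $0$. So $o^j\notin\alpha(0,h)$. It suffices to show that $O_{2^j}$ is the *only* periodic orbit of period $2^j$.

Let $O$ be such an orbit. It misses $P$, and its itinerary is a closed walk of length $2^j\in\{1,2,4\}$. By Lemma 8 the possibilities up to rotation are $J_1^{2^j}$, $R_2$ (length $2$), $R_2R_2$ and $R_4$ (length $4$). (The word $R_3$, which exists only for $q=3$, cannot be completed to length $4$.)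

*Itinerary $\lambda_j$.* The set of points following $\lambda_j$ once is an interval, because a preimage of an interval under a monotone map is an interval, and this applies successively for the gaps of $\lambda_j$; and $\varphi^{2^j}$ is strictly decreasing on it, as $\lambda_j$ has sign $-$. So at most one fixed point of $\varphi^{2^j}$ follows $\lambda_j$. Since $\varphi=g$ on $O_{2^j}$, the point $o^j$ is one; so $O=O_{2^j}$. For $j=0$ this is the only itinerary. The remaining cases are these.

* $j=1$, itinerary $J_1^2=\lambda_0\lambda_0$. As $1\in M_0$, we have $0\notin M_0$, so by (8) the point is $o^0$, which is fixed. Impossible.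
* $j=2$, itinerary $J_1^4$. Here $\varphi$ is decreasing on $J_1\supseteq O$, so $\varphi^2|_O=\mathrm{id}$. Impossible.
* $j=2$, itinerary $R_2R_2=\lambda_1\lambda_1$. As $2\in M_0$, we have $1\notin M_0$, so by (8) the point is $o^1$, of period $2$. Impossible.

This proves the lemma. $\square$

## 10. Type (II) in general, forcing and counting

**All sets of type (II).** Let $A=\mathrm{Sh}(2^kq)\setminus\{2^j:j\in M\}$ as in (II). We combine Lemma 11 with $k$ doublings. Put $M_0=\{j-k:j\in M,\ j\ge k\}\subseteq\{0,1,2\}$, which has no two consecutive elements, and take $h$ from Lemma 11. For $i<k$ put $\varepsilon_i=1$ if $i\in M$ and $\varepsilon_i=0$ if not, and let $f=T_{\varepsilon_0}\cdots T_{\varepsilon_{k-1}}h$. By (6),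
$$A_s(f)=A_\alpha(f)=\{2^{i+\varepsilon_i}:i<k\}\cup2^k\big(\mathrm{Sh}(q)\setminus\{2^j:j\in M_0\}\big).$$
The numbers in $\mathrm{Sh}(2^kq)$ are the $2^i$ with $i<k$ and the products $2^k\ell$ with $\ell\in\mathrm{Sh}(q)$. So the second set is $\mathrm{Sh}(2^kq)\setminus(\{2^i:i<k\}\cup\{2^j:j\in M,\ j\ge k\})$. As in Section 8, the first set contains $2^i$ ($i<k$) exactly when $i\notin M$. If $k-1\in M$ it also contains $2^k$, but then $k\notin M$, so $2^k\in A$ anyway. Hence $A_s(f)=A_\alpha(f)=A$. By Lemma 10(iv), $0$ has period $2^kq$, the $\rhd$-first element of $A$, and $f$ is piecewise linear.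

With Section 8 and the case $A=\emptyset$ this proves Theorem 2(2); the statement on $\overline{s\alpha(x)}$ follows from $s\alpha(x)\subseteq\overline{s\alpha(x)}\subseteq\alpha(x)$ and part (1). Together with Theorem 2(1) for $\Lambda=s\alpha(x)$ it proves Theorem 1. $\blacksquare$

**Proof of Theorem 2(3).** Let $s=2^kq\in A_{\alpha(x)}$, and let $s'=2^{k'}q'$ be the $\rhd$-first element of $A_{\alpha(x)}$, which exists as in Section 6, Case 2. It precedes or equals $s$, so $q'\ge3$ is odd and $k'\le k$. Section 6, Case 2, Step 3, with $\Lambda=\alpha(x)$, shows that $A_{s\alpha(x)}$ contains every $t$ with $s'\rhd t$ and $t\notin\{1,2,4,\dots,2^{k'+2}\}$. If $s\rhd t$ and $t\notin\{1,2,4,\dots,2^{k+2}\}$, then $s'\rhd t$ and $t\notin\{1,2,4,\dots,2^{k'+2}\}$, so $t\in A_{s\alpha(x)}$. Each $2^j$ with $0\le j\le k+2$ can be missing: take $M=\{j\}$ in (II) and the map just constructed. $\blacksquare$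

**Proof of Theorem 2(4).** A set with first element $2^k$ is of type (I) with maximum $2^k$. Such sets correspond bijectively to the subsets $M=\{j<k:2^j\notin A\}$ of $\{0,\dots,k-1\}$ without two consecutive elements. A set with first element $2^kq$ is of type (II), and such sets correspond bijectively to the subsets $M$ of $\{0,\dots,k+2\}$ without two consecutive elements. Let $u_r$ be the number of such subsets of a set of $r$ consecutive integers. Then $u_0=1=F_2$ and $u_1=2=F_3$. For $r\ge2$, sorting by whether the last integer is taken gives $u_r=u_{r-1}+u_{r-2}$. So $u_r=F_{r+2}$, and the counts are $u_k=F_{k+2}$ and $u_{k+3}=F_{k+5}$. $\blacksquare$
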